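\title{Monomial ideals whose Stanley depth is smaller than that of their quotient rings}

\begin{abstract}
A conjecture of Herzog asserts that $\operatorname{sdepth}(I)\ge\operatorname{sdepth}(S/I)$ for every nonzero proper monomial ideal $I$ in a polynomial ring $S$ over a field. We show that it is false over every field, and that $\operatorname{sdepth}(S/I)-\operatorname{sdepth}(I)$ can be arbitrarily large, already for products of squarefree Veronese ideals in disjoint sets of variables. The ideals are encoded by simplicial complexes of partial transversals. A counting argument bounds the Stanley depth of $I$ from above, and an explicit partition of the non-faces into intervals bounds the Stanley depth of $S/I$ from below. The proof is self-contained.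
\end{abstract}

\section{Introduction}

Let $K$ be a field, let $S=K[x_1,\dots,x_n]$ carry its $\mathbb Z^n$-grading, and let $M$ be a finitely generated $\mathbb Z^n$-graded $S$-module. For a homogeneous element $u\in M$ and a set $Z$ of variables, $uK[Z]$ denotes the $K$-subspace of $M$ spanned by the elements $uw$, where $w$ runs through the monomials of $K[Z]$. It is a \emph{Stanley space of dimension $|Z|$} if it is a free $K[Z]$-module on $u$, that is, if the elements $uw$ are linearly independent. A \emph{Stanley decomposition} of $M$ is a presentation of the vector space $M$ as a finite direct sum of Stanley spaces,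
\[
\mathcal D:\quad M=\bigoplus_{i} u_iK[Z_i].
\]
One puts $\operatorname{sdepth}(\mathcal D)=\min_i|Z_i|$, and the \emph{Stanley depth} $\operatorname{sdepth}(M)$ is the maximum of $\operatorname{sdepth}(\mathcal D)$ over all Stanley decompositions $\mathcal D$ of $M$.

Let $I\subset S$ be a monomial ideal. Each $\mathbb Z^n$-graded component of $I$ or of $S/I$ is zero or is spanned by one monomial. Hence every $u_i$ is a nonzero scalar times a monomial, and a Stanley decomposition of $I$ (of $S/I$) is the same as a partition of the monomials in $I$ (outside $I$) into finitely many cones $\{uw: w\text{ a monomial of }K[Z]\}$. The Stanley depth measures how large the dimension of the smallest cone can be made. The following conjecture is stated in \cite{IqbalIshaq}.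

\medskip
\noindent\textbf{Conjecture (Herzog).} \emph{If $I\subset S$ is a nonzero proper monomial ideal, then $\operatorname{sdepth}(I)\ge\operatorname{sdepth}(S/I)$.}
\medskip

There are good reasons to expect this. A cone whose apex lies in $I$ stays in $I$ whatever $Z$ is, so cones in $I$ only have to avoid each other, while cones in $S/I$ must also avoid $I$. The first examples agree: a principal ideal $I=uS$ has the largest possible Stanley depth $n$, and for $I=(x_1,\dots,x_n)$ we have $\operatorname{sdepth}(S/I)=0$, whereas $I=\bigoplus_i x_iK[x_1,\dots,x_i]$ gives $\operatorname{sdepth}(I)\ge1$. Finally, the same inequality for depth is true with room to spare. The minimal graded free resolution of $S/I$ is that of $I$ extended by the map onto $I\subset S$, so $\operatorname{pd}(S/I)=\operatorname{pd}(I)+1$, and the Auslander--Buchsbaum formula $\operatorname{depth}M=n-\operatorname{pd}M$ gives $\operatorname{depth}(I)=\operatorname{depth}(S/I)+1$.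

Nevertheless the conjecture fails, by an arbitrarily large amount. Recall that a \emph{squarefree Veronese ideal} is generated by all squarefree monomials of a fixed degree in a given set of variables.

\begin{theorem}\label{thm:main}
For every integer $N\ge1$ there is a finite set $V$ with a partition into blocks $V=V_1\sqcup\dots\sqcup V_r$ such that the following holds for every field $K$. Let $n=|V|$, $S=K[x_v:v\in V]$, and
\[
I=\prod_{i=1}^r I_i,\qquad I_i=\Bigl(\,\prod_{v\in V_i\setminus\{y\}}x_v\ :\ y\in V_i\Bigr).
\]
Then $I$ is a squarefree monomial ideal with $0\ne I\subsetneq S$, generated in the single degree $n-r$, and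
\[
\operatorname{sdepth}(I)=n-r,\qquad \operatorname{sdepth}(S/I)\ge n-r+N .
\]
\end{theorem}

The case $N=1$ disproves the conjecture. Letting $N$ vary shows that no inequality $\operatorname{sdepth}(I)\ge\operatorname{sdepth}(S/I)-c$ with a constant $c$ holds, even for products of squarefree Veronese ideals in disjoint sets of variables.

The heuristic with cones overlooks a second asymmetry, which concerns the apex. A minimal generator of $I$ must be the apex of its own cone, and when the generators outnumber the monomials for which their cones compete, some cone stays small. In $S/I$ every divisor of an available monomial is available, so one cone with a low apex can serve many monomials at once. Section~\ref{sec:dict} turns both statements into statements about intervals of subsets of $V$ and reduces Theorem~\ref{thm:main} to a combinatorial proposition. Section~\ref{sec:rules} collects rules for interval partitions, and Section~\ref{sec:example} shows the mechanism and its two difficulties in a small example. Section~\ref{sec:assembly} resolves the first difficulty and Section~\ref{sec:block} the second.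

\section{Transversal complexes and interval partitions}\label{sec:dict}

A \emph{partitioned set} is a finite set $V$ with a partition into blocks $V_1,\dots,V_r$, where $r\ge1$ and the sizes $p_i=|V_i|$ are at least $2$. Its \emph{transversal complex} $\Gamma_V$ is the family of all subsets of $V$ with at most one element in each block. Members of $\Gamma_V$ are \emph{faces}; faces of size $r$ are \emph{facets} and faces of size $r-1$ are \emph{ridges}. Every subset of a face is a face, and every face lies in a facet. We write $J_V=2^V\setminus\Gamma_V$ for the family of \emph{non-faces}; every superset of a non-face is a non-face.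

Put $n=|V|$, $S=K[x_v:v\in V]$, and for $Q\subseteq V$ write $x_Q=\prod_{v\in Q}x_v$ and $K[Q]=K[x_v:v\in Q]$. The ideal $I$ of Theorem~\ref{thm:main} is generated by the products of one generator from each $I_i$, that is, by the squarefree monomials $x_{V\setminus H}$ of degree $n-r$ with $H$ a facet. For a monomial $u$ let $\operatorname{supp}u$ be the set of $v$ with $x_v\mid u$. Then
\begin{equation}\label{eq:member}
u\in I\iff V\setminus\operatorname{supp}u\in\Gamma_V ,
\end{equation}
because $x_{V\setminus H}$ divides $u$ exactly when $V\setminus\operatorname{supp}u\subseteq H$, and the faces are the subsets of facets. In particular $I\ne0$, and $I\neq S$ since $V\notin\Gamma_V$.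

For $A\subseteq B$ let $[A,B]=\{H:A\subseteq H\subseteq B\}$; this is an \emph{interval} with \emph{bottom} $A$ and \emph{top} $B$.

\begin{definition}
Let $\mathcal H$ be a family of subsets of a finite set. Its \emph{base number} $\beta(\mathcal H)$ is the least integer $k\ge0$ such that $\mathcal H$ is a disjoint union of intervals $[A,B]$ with $|A|\le k$.
\end{definition}

The one-element intervals $[H,H]$ show that such a $k$ exists and that $\beta(\Gamma_V)\le r$.

\begin{lemma}\label{lem:lower}
We have $\operatorname{sdepth}(I)\ge n-\beta(\Gamma_V)$ and $\operatorname{sdepth}(S/I)\ge n-\beta(J_V)$.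
\end{lemma}

\begin{proof}
Let $A\subseteq B\subseteq V$. A monomial $u$ lies in $x_{V\setminus B}K[V\setminus A]$ if and only if $V\setminus B\subseteq\operatorname{supp}u\subseteq V\setminus A$. Indeed, a monomial of this space is divisible by $x_{V\setminus B}$ and has support in $(V\setminus B)\cup(V\setminus A)=V\setminus A$; conversely, the first inclusion says $x_{V\setminus B}\mid u$ and the second says $u/x_{V\setminus B}\in K[V\setminus A]$. Taking complements, the condition reads $V\setminus\operatorname{supp}u\in[A,B]$.

Let $J_V=\bigsqcup_i[A_i,B_i]$ with $|A_i|\le\beta(J_V)$. By \eqref{eq:member} the monomials $u$ with $V\setminus\operatorname{supp}u\in J_V$ form a basis of $S/I$, and each lies in exactly one of the spaces $x_{V\setminus B_i}K[V\setminus A_i]$, all of whose monomials are basis elements. So $S/I=\bigoplus_i x_{V\setminus B_i}K[V\setminus A_i]$ is a Stanley decomposition with dimensions $n-|A_i|\ge n-\beta(J_V)$. The monomials $u$ with $V\setminus\operatorname{supp}u\in\Gamma_V$ form a basis of $I$, and the argument applied to a partition of $\Gamma_V$ gives the first bound.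
\end{proof}

An upper bound for $\operatorname{sdepth}(I)$ must hold for all Stanley decompositions, not only those that come from intervals. It follows from a comparison of the numbers of facets and ridges.

\begin{lemma}\label{lem:upper}
If $\sum_{i=1}^r 1/p_i<1$, then $\operatorname{sdepth}(I)=n-r$.
\end{lemma}

\begin{proof}
The bound $\operatorname{sdepth}(I)\ge n-r$ follows from Lemma~\ref{lem:lower}. There are $f_r=\prod_i p_i$ facets, and $f_r/p_i$ ridges miss the block $V_i$. So the number of ridges is $f_{r-1}=f_r\sum_i1/p_i<f_r$.

Suppose that $I=\bigoplus_i u_iK[Z_i]$ is a Stanley decomposition with $Z_i\subseteq V$ and $|Z_i|\ge n-r+1$ for all $i$; after scaling, the $u_i$ are monomials of $I$. Let $H$ be a facet. The monomial $x_{V\setminus H}$ lies in exactly one summand, say the one with index $i(H)$, and $u_{i(H)}$ divides it. A proper divisor of $x_{V\setminus H}$ has degree less than $n-r$ and is not in $I$. Hence $u_{i(H)}=x_{V\setminus H}$, and the map $H\mapsto i(H)$ is injective. Since $|Z_{i(H)}|>n-r=|V\setminus H|$, there is an element $y(H)\in H\cap Z_{i(H)}$, and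
\[
x_{V\setminus(H\setminus\{y(H)\})}=x_{V\setminus H}\,x_{y(H)}\in u_{i(H)}K[Z_{i(H)}].
\]
Different summands have no monomial in common, so the ridges $H\setminus\{y(H)\}$ are distinct for distinct facets $H$. This gives $f_r\le f_{r-1}$, a contradiction.
\end{proof}

The hypothesis cannot be dropped. For two blocks of size $2$, that is, for $I=(x_1,x_2)(x_3,x_4)$, the complex $\Gamma_V$ is a $4$-cycle. Matching each edge with one of its vertices cyclically gives $\beta(\Gamma_V)\le1$, so $\operatorname{sdepth}(I)\ge3>n-r=2$.

By Lemmas~\ref{lem:lower} and~\ref{lem:upper}, Theorem~\ref{thm:main} follows from the next statement, in which the field does not appear. It is proved in Sections~\ref{sec:assembly} and~\ref{sec:block}.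

\begin{proposition}\label{prop:comb}
For every $N\ge1$ there is a partitioned set $V$ with blocks of sizes $p_1,\dots,p_r$ such that $\sum_i1/p_i<1$ and $\beta(J_V)\le r-N$.
\end{proposition}

\section{Rules for the base number}\label{sec:rules}

For families $\mathcal H\subseteq2^X$ and $\mathcal H'\subseteq2^{X'}$ on disjoint sets $X,X'$, the \emph{join} is $\mathcal H*\mathcal H'=\{H\cup H':H\in\mathcal H,\ H'\in\mathcal H'\}$. If a partitioned set $V=X\sqcup X'$ is split into two unions of blocks, then $\Gamma_V=\Gamma_X*\Gamma_{X'}$. If $X$ is regarded as a single block, then $J_X=\{H\subseteq X:|H|\ge2\}$.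

\begin{lemma}\label{lem:rules}
\begin{enumerate}
\item[(a)] If all members of $\mathcal H$ have size at most $k$, then $\beta(\mathcal H)\le k$. Also $\beta(2^X)=0$, and $\beta(\mathcal H\sqcup\mathcal H')\le\max\{\beta(\mathcal H),\beta(\mathcal H')\}$ for disjoint families.
\item[(b)] $\beta(\mathcal H*\mathcal H')\le\beta(\mathcal H)+\beta(\mathcal H')$.
\item[(c)] If $X$ is a single block, then $\beta(J_X)\le2$.
\item[(d)] If $|X|=s\ge3$, then $\beta(2^X\setminus\{X\})\le s-2$.
\item[(e)] If $V$ is a partitioned set with $r$ blocks, then $\beta(J_V)\le r+1$.
\end{enumerate}
\end{lemma}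

\begin{proof}
(a) Use one-element intervals, the interval $[\emptyset,X]$, and the union of two partitions, respectively.

(b) We have $[A,B]*[A',B']=[A\cup A',B\cup B']$. A member of the join determines its parts in $X$ and in $X'$, so the joins of the intervals of two partitions are pairwise disjoint.

(c) Order $X$ linearly. For $y<y'$, the sets whose two smallest elements are $y,y'$ form the interval $[\{y,y'\},\{y,y'\}\cup\{z:z>y'\}]$.

(d) Let $X=\{y_1,\dots,y_s\}$ with indices modulo $s$, and take the two-element intervals $[X\setminus\{y_i,y_{i+1}\},X\setminus\{y_i\}]$. Their tops are the $s$ subsets of size $s-1$. Their bottoms are distinct because the pairs $\{i,i+1\}$ are distinct for $s\ge3$. All other proper subsets have size at most $s-2$ and are taken as one-element intervals.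

(e) Classify a non-face by the first block $V_i$ in which it has at least two elements:
\[
J_V=\bigsqcup_{i=1}^r\ \Gamma_{V_1}*\dots*\Gamma_{V_{i-1}}*J_{V_i}*2^{V_{i+1}\cup\dots\cup V_r}.
\]
By (a), (b), (c), the $i$th piece has base number at most $(i-1)+2+0\le r+1$.
\end{proof}

Rule (d) fails for $s=2$: only one of the two singletons can share an interval with $\emptyset$.

Rule (e) gives $\operatorname{sdepth}(S/I)\ge n-r-1$, which under the hypothesis of Lemma~\ref{lem:upper} is one less than $\operatorname{sdepth}(I)$. For a single block this is the true value. If $r=1$, Lemma~\ref{lem:upper} gives $\operatorname{sdepth}(I)=n-1$; and if $uK[Z]$ is a Stanley space of $S/I$ then $ux_Z\notin I$, so $Z$ misses at least two elements of $V$ by \eqref{eq:member}, and $\operatorname{sdepth}(S/I)=n-2$. Proposition~\ref{prop:comb} asks us to improve the bound $r+1$ of rule (e) by $N+1$ while keeping the blocks large compared with their number.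

\section{An example: one ridge under several facets}\label{sec:example}

Let $W=W_0\sqcup W_1$ with $W_g=\{(g,a,b):a,b\in\mathbb Z/2\}$; call $a$ the \emph{color} of $(g,a,b)$. The complex $\Gamma_W$ is the complete bipartite graph $K_{4,4}$, with $16$ facets (edges) and $8$ ridges (vertices). Let $L$ be a third block of size $p\ge3$ and $V=W\sqcup L$. Then $r=3$ and $\frac14+\frac14+\frac1p<1$. Rule (e) gives $\beta(J_V)\le4$. Let us try to reach $3$.

Fix two elements $z\ne z'$ of $L$ and consider the $16$ non-faces $\tau\cup\{z,z'\}$ of size $4$, where $\tau$ is an edge. Each must lie in an interval whose bottom is a smaller non-face, hence of the form $A\cup\{z,z'\}$ with $A\subsetneq\tau$. There are only nine such bottoms. An interval $[A,B]$ with $B\in\Gamma_W$ contains at most one edge, so intervals inside $\Gamma_W$ cannot cover the $16$ edges from nine bottoms; this is the count of Lemma~\ref{lem:upper}. But in the presence of $z,z'$ every set is a non-face, and nothing forces $B$ to be a face. For $y\in W_1$ let the \emph{fan} $F(y)$ be the set of the two elements of $W_0$ with the color of $y$, and for $y\in W_0$ let $F(y)$ be the set of the two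 elements of $W_1$ with the other color. The interval $[\{y\},\{y\}\cup F(y)]$ consists of the vertex $y$, two edges, and a triple in which $y$ is alone in its block. An edge whose ends have equal colors lies in the interval of its end in $W_1$ only, and an edge whose ends have different colors lies in the interval of its end in $W_0$ only (Figure~\ref{fig:dominoes}). So the eight intervals are disjoint, and
\[
E=\{\emptyset\}\sqcup\bigsqcup_{y\in W}[\{y\},\{y\}\cup F(y)]
\]
contains $\Gamma_W$ and has $\beta(E)\le1$. Hence $\beta(E*J_L)\le1+2=3$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]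
\draw[gray!60] (0,0) grid (4,4);
\foreach \x/\y in {0/2,1/2,2/0,3/0}
  \draw[thick,rounded corners,fill=gray!30] (\x+0.14,\y+0.14) rectangle (\x+0.86,\y+1.86);
\foreach \x/\y in {2/2,2/3,0/0,0/1}
  \draw[thick,rounded corners] (\x+0.14,\y+0.14) rectangle (\x+1.86,\y+0.86);
\node[left] at (0,3) {color $0$};
\node[left] at (0,1) {color $1$};
\node[above] at (1,4) {color $0$};
\node[above] at (3,4) {color $1$};
\end{tikzpicture}
\caption{The $16$ edges of $K_{4,4}$ as cells of a grid: rows are the vertices in $W_0$, columns the vertices in $W_1$, each grouped by color. Every column contains one vertical domino and every row one horizontal domino. The domino of a vertex $y$ consists of the two edges from $y$ to its fan $F(y)$.}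
\label{fig:dominoes}
\end{figure}

This is the gain: an enlargement $E$ of $\Gamma_W$ has smaller base number than $\Gamma_W$, and next to a non-face of $L$ we may use $E$. The non-faces of $V$ outside $E*J_L$ form two families, and each presents a difficulty.
\begin{enumerate}
\item[(1)] The family $(2^W\setminus E)*2^L$ has little structure. Rules (a), (b) bound its base number by $|W|=8$, which is more than $r$. The remedy is to replace $L$ by many very large blocks, which raises $r$ and hardly changes $\sum1/p_i$.
\item[(2)] The family $Y*\Gamma_L$, where $Y=E\setminus\Gamma_W$ consists of the eight triples $\{y\}\cup F(y)$, gets the bound $3+1=4$. To lower $\beta(Y)$ we would like to add to $E$ a smaller non-face under each triple. The only candidate under $\{y\}\cup F(y)$ is $F(y)$, and there are four fans for eight triples. The remedy is to take $W$ with many blocks, so that there is a choice of which elements to delete, and to let this choice record what was deleted.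
\end{enumerate}

\section{Assembling the partitioned set}\label{sec:assembly}

The example tells us what to ask of a building block: an enlargement $E$ that gains one over $\Gamma_W$, and whose excess $E\setminus\Gamma_W$ has small base number.

\begin{proposition}\label{prop:block}
Let $s\ge3$, $t\ge2$, $d=st+1$ and $w=d^s$. There are a partitioned set $W$ with $w$ blocks of size $wt$ and a family $E$ with $\Gamma_W\subseteq E\subseteq2^W$ such that
\[
\text{\rm(i)}\quad\beta(E\setminus\Gamma_W)\le w+1-s,\qquad\qquad\text{\rm(ii)}\quad\beta(E)\le w-1 .
\]
\end{proposition}

The proof is in Section~\ref{sec:block}. One block gains $1$ and rule (e) loses $1$, so a net gain of $N$ needs $N+1$ copies of $W$. Each copy contributes $w/(wt)=1/t$ to $\sum1/p_i$, so $t$ must exceed the number of copies.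

\begin{proof}[Proof of Proposition~\ref{prop:comb}]
Let $m=N+1$ and $s=t=N+2\ge3$, take $W$, $w$, $E$ from Proposition~\ref{prop:block}, and put $Y=E\setminus\Gamma_W$. Let $U$ be the disjoint union of $m$ copies of $W$; it has $q=mw$ blocks, and $\Gamma_U=\Gamma_W^{*m}$ is the join of the $m$ copies of $\Gamma_W$. Let $E_U=E^{*m}\supseteq\Gamma_U$. By (ii) and rule (b),
\begin{equation}\label{eq:EU}
\beta(E_U)\le m(w-1)=q-m .
\end{equation}
Classify a member of $E_U\setminus\Gamma_U$ by the first copy of $W$ in which it is a non-face:
\[
E_U\setminus\Gamma_U=\bigsqcup_{i=1}^m\Gamma_W^{*(i-1)}*Y*E^{*(m-i)} .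
\]
The $i$th piece has base number at most $(i-1)w+(w+1-s)+(m-i)(w-1)=q+1-s-(m-i)$, so
\begin{equation}\label{eq:YU}
\beta(E_U\setminus\Gamma_U)\le q+1-s .
\end{equation}

Let $\ell=|U|$, and let $\Lambda$ be a partitioned set, disjoint from $U$, with $\ell$ blocks of size $P=(N+2)\ell+1$. Put $V=U\sqcup\Lambda$, so that $r=q+\ell$. Then
\[
\sum_i\frac1{p_i}=\frac{mw}{wt}+\frac{\ell}{P}=\frac{N+1}{N+2}+\frac{\ell}{(N+2)\ell+1}<\frac{N+1}{N+2}+\frac1{N+2}=1 .
\]

A set $H\subseteq V$ is a face if and only if $H\cap U\in\Gamma_U$ and $H\cap\Lambda\in\Gamma_\Lambda$. If $H\cap U\notin E_U$, then $H$ is a non-face. If $H\cap U\in E_U$ and $H\cap\Lambda\in J_\Lambda$, then $H$ is a non-face. If $H\cap U\in E_U$ and $H\cap\Lambda\in\Gamma_\Lambda$, then $H$ is a non-face exactly when $H\cap U\notin\Gamma_U$. Therefore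
\[
J_V=\bigl(E_U*J_\Lambda\bigr)\ \sqcup\ \bigl((E_U\setminus\Gamma_U)*\Gamma_\Lambda\bigr)\ \sqcup\ \bigl((2^U\setminus E_U)*2^\Lambda\bigr).
\]
By \eqref{eq:EU} and rule (e), the first piece has base number at most $(q-m)+(\ell+1)=r-N$. By \eqref{eq:YU}, the second has base number at most $(q+1-s)+\ell=r-N-1$. By rule (a), the third has base number at most $|U|+0=\ell$, and $\ell\le q+\ell-N=r-N$ because $q=mw\ge N$. Hence $\beta(J_V)\le r-N$.
\end{proof}

The set $\Lambda$ plays two parts. In the first piece it carries the repeated block that permits $E_U$ in place of $\Gamma_U$. In the third piece its $\ell$ blocks make $r-N$ at least $|U|$, so that the intervals $[H,H\cup\Lambda]$ dispose of all subsets $H$ of $U$ outside $E_U$.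

\section{The building block}\label{sec:block}

We prove Proposition~\ref{prop:block}. Let $G=(\mathbb Z/d)^s$, a group of order $w$, and write $a^{(1)},\dots,a^{(s)}$ for the coordinates of $a\in G$. Let
\[
W=G\times G\times\mathbb Z/t,\qquad W_g=\{g\}\times G\times\mathbb Z/t\quad(g\in G).
\]
These are $w$ blocks of size $wt$. For an element $(g,a,b)$ of $W$ we call $g$ its \emph{position}, $a$ its \emph{color} and $b$ its \emph{shade}. Positions and colors lie in the same group; this lets a sum of colors name a position.

\subsection{Cells over ridges}

There are $(wt)^w$ facets and $w(wt)^{w-1}$ ridges, that is, $t$ facets per ridge. We distribute the facets evenly: a facet whose colors sum to $j$ goes to the ridge obtained by deleting its element in position $j$. Explicitly, let $R$ be a ridge. It misses exactly one block $W_j$ and has one element $(g,a_g,b_g)$ in each block $W_g$ with $g\ne j$. Define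
\[
a^*(R)=j-\sum_{g\ne j}a_g\in G,\qquad F(R)=\{(j,a^*(R),b):b\in\mathbb Z/t\}\subseteq W_j .
\]
We call $F(R)$ the \emph{fan} and $[R,R\cup F(R)]$ the \emph{cell} of $R$. For $G=\mathbb Z/2$ and $t=2$ the same formulas give the intervals of Section~\ref{sec:example}.

\begin{lemma}\label{lem:cells}
The cells are pairwise disjoint and contain all ridges and all facets.
\end{lemma}

\begin{proof}
Each ridge is the bottom of its cell. Let $\tau$ be a facet with colors $a_g$ $(g\in G)$, put $j=\sum_ga_g$ and $R=\tau\setminus W_j$. Then $a^*(R)=j-\sum_{g\ne j}a_g=a_j$, so the element of $\tau$ in $W_j$ lies in $F(R)$ and $\tau$ lies in the cell of $R$.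

For disjointness, let $\tau=R\cup\sigma$ with $\sigma\subseteq F(R)\subseteq W_j$; we show that $\tau$ determines $R$. If $\sigma=\emptyset$, then $\tau$ is a ridge and $R=\tau$. If $|\sigma|=1$, then $\tau$ is a facet, its colors sum to $a^*(R)+\sum_{g\ne j}a_g=j$, and $R=\tau\setminus W_j$. If $|\sigma|\ge2$, then $\tau$ is a non-face, $W_j$ is the only block containing two or more elements of $\tau$, and $R=\tau\setminus W_j$. Which case occurs is visible from $\tau$, and in each case $R$ is read off from $\tau$.
\end{proof}

\subsection{Deleting elements without losing information}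

The union of $\Gamma_W$ with all cells has base number at most $w-1$, but its non-faces $R\cup\sigma$ have size at least $w+1$. To obtain (i) we put under each of them a cube of smaller non-faces, obtained by deleting from $R$ up to $s$ elements in prescribed positions. The cubes for different $R$ must be disjoint, so $R$ has to be recoverable from what remains. Two sources of information are available: the color $a^*(R)$ of $\sigma$, which gives the sum of all colors of $R$, and the positions of the deleted elements, which we may choose depending on $R$.

\begin{example}
The case $s=1$, $t=2$ shows how one element is recovered. Here $d=3$ and $G=\mathbb Z/3$. Let $R=\{(1,a_1,b_1),(2,a_2,b_2)\}$ be a ridge missing $W_0$. Delete the element in position $1$ if $b_1+b_2=0$ and the element in position $2$ if $b_1+b_2=1$. Suppose that after the deletion, together with the fan, we see $\{(0,1,0),(0,1,1),(2,2,1)\}$. Position $1$ is empty, so $b_1+b_2=0$ and $b_1=1$. The fan has color $1=-a_1-a_2$, so $a_1=-1-2=0$. Thus $R=\{(1,0,1),(2,2,1)\}$. The position recovers the shade and the fan recovers the color. In Section~\ref{sec:example} there was only one position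 to choose, and the shade was lost.
\end{example}

When $s$ elements are deleted, the single equation given by the fan cannot recover $s$ colors. This is why $G$ is a product of $s$ cyclic groups: the equation splits into $s$ coordinates, and the $i$th one will recover the $i$th coordinate of the $i$th deleted color. The shade and the other $s-1$ coordinates, which take $t\,d^{s-1}$ values, must be recorded in the $i$th position. So we choose that position from a window of $t\,d^{s-1}$ positions, by means of sums taken over this window only, so that each such sum involves one deleted element at most.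

For each $j\in G$ fix pairwise disjoint \emph{windows} $D_{j,1},\dots,D_{j,s}\subseteq G\setminus\{j\}$ of size $t\,d^{s-1}$ and bijections $c_{j,i}:\mathbb Z/t\times(\mathbb Z/d)^{s-1}\to D_{j,i}$. There is room for them, and this is the reason for the choice $d=st+1$:
\[
s\,t\,d^{s-1}=d^s-d^{s-1}\le w-1 .
\]
For a ridge $R$ missing $W_j$ and $1\le i\le s$ put
\[
\xi_i(R)=\sum_{g\in D_{j,i}}b_g\in\mathbb Z/t,\qquad \nu_i(R)=\sum_{g\in D_{j,i}}a_g\in G,
\]
\[
\delta_i(R)=c_{j,i}\bigl(\xi_i(R),(\nu_i(R)^{(h)})_{h\ne i}\bigr)\in D_{j,i},
\]
and let $\Delta(R)=\{\delta_1(R),\dots,\delta_s(R)\}$, a set of $s$ positions, one in each window. For $T\subseteq\Delta(R)$ let $R_T=R\setminus\bigcup_{g\in T}W_g$. As in Section~\ref{sec:rules}, $J_{F(R)}$ is the family of subsets of $F(R)$ with at least two elements.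

\begin{lemma}\label{lem:recover}
Let $R,R'$ be ridges, $T\subseteq\Delta(R)$, $T'\subseteq\Delta(R')$, $\sigma\in J_{F(R)}$, $\sigma'\in J_{F(R')}$. If $R_T\cup\sigma=R'_{T'}\cup\sigma'$, then $R=R'$, $T=T'$ and $\sigma=\sigma'$.
\end{lemma}

\begin{proof}
Let $H$ be the common set. Exactly one block contains two or more elements of $H$; it is the block missed by $R$ and also the block missed by $R'$. Call it $W_j$. Then $\sigma=H\cap W_j=\sigma'$, and since this nonempty set lies in both fans, $a^*(R)=a^*(R')$. Both $T$ and $T'$ are the set of positions $g$ with $H\cap W_g=\emptyset$, so $T=T'$. Write $(g,a_g,b_g)$ and $(g,a'_g,b'_g)$ for the elements of $R$ and $R'$. They agree for $g\notin T$.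

Let $\theta$ be the set of $i$ with $T\cap D_{j,i}\ne\emptyset$, and let $i\in\theta$. As $T$ lies in $\Delta(R)$ and in $\Delta(R')$, each of which has one element in $D_{j,i}$, we get $T\cap D_{j,i}=\{\delta_i(R)\}=\{\delta_i(R')\}$; call this position $\delta_i$. Then $T=\{\delta_i:i\in\theta\}$. Since $c_{j,i}$ is injective, $\xi_i(R)=\xi_i(R')$ and $\nu_i(R)^{(h)}=\nu_i(R')^{(h)}$ for $h\ne i$. In these sums the terms with $g\ne\delta_i$ agree, because such $g\in D_{j,i}$ is not in $T$. Cancelling them,
\[
b_{\delta_i}=b'_{\delta_i},\qquad a_{\delta_i}^{(h)}=(a'_{\delta_i})^{(h)}\quad\text{for all }h\ne i .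
\]
So all shades agree. Fix $h\in\{1,\dots,s\}$. We now know $a_g^{(h)}=(a'_g)^{(h)}$ for all $g\ne j$, with the possible exception of $g=\delta_h$ when $h\in\theta$. But $\sum_{g\ne j}a_g=j-a^*(R)=j-a^*(R')=\sum_{g\ne j}a'_g$, and the $h$th coordinate of this equation removes the exception. Hence $R=R'$.
\end{proof}

The encoding has no slack: $s$ deleted elements have $(wt)^s=t^sd^{s^2}$ possible values, while the fan and the $s$ positions together distinguish $d^s(t\,d^{s-1})^s=t^sd^{s^2}$ cases.

\subsection{The enlargement}

Define
\[
Y=\{R_T\cup\sigma:\ R\text{ a ridge},\ T\subseteq\Delta(R),\ \sigma\in J_{F(R)}\},\qquad E=\Gamma_W\sqcup Y .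
\]
The union is disjoint because $|\sigma|\ge2$ makes every member of $Y$ a non-face. For a ridge $R$ let $R^\circ=R_{\Delta(R)}$ and $X(R)=R\setminus R^\circ$, so $|R^\circ|=w-1-s$ and $|X(R)|=s$. As $T$ runs through the subsets of $\Delta(R)$, the set $R_T$ runs through the sets $R^\circ\cup Q$ with $Q\subseteq X(R)$, and $T\neq\emptyset$ corresponds to $Q\ne X(R)$.

\begin{proof}[Proof of Proposition~\ref{prop:block}]
(i) By Lemma~\ref{lem:recover}, $E\setminus\Gamma_W=Y$ is the disjoint union over all ridges $R$ of the families $\{R^\circ\}*2^{X(R)}*J_{F(R)}$. By rules (a), (b), (c) each has base number at most $(w-1-s)+0+2=w+1-s$.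

(ii) The partition used for (i) cannot be reused, since the sets $R\cup\sigma$ are now needed in the cells. Let $E^1$ be the family of faces of size at most $w-2$, let $E^2$ be the union of the cells, and let $E^3$ be the family of sets $R_T\cup\sigma$ in $Y$ with $T\ne\emptyset$. By Lemma~\ref{lem:cells}, $E^2$ consists of the ridges, the facets, and the members of $Y$ with $T=\emptyset$. So $E=E^1\cup E^2\cup E^3$. The three families are disjoint: members of $E^2$ have size at least $w-1$, so $E^1\cap E^2=\emptyset$; members of $E^3$ are non-faces, so $E^1\cap E^3=\emptyset$; and a member of $E^3$ is a non-face that misses a block, whereas a member of a cell that misses a block is a ridge, so $E^2\cap E^3=\emptyset$.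

We have $\beta(E^1)\le w-2$ by rule (a), and $\beta(E^2)\le w-1$ by Lemma~\ref{lem:cells}. The family $E^3$ contains sets of size $w$ with $|T|=1$ and $|\sigma|=2$, which must be paired with sets for which $|T|=2$; this is where $s\ge3$ is used. By Lemma~\ref{lem:recover}, $E^3$ is the disjoint union over all ridges $R$ of the families
\[
\{R^\circ\}*\bigl(2^{X(R)}\setminus\{X(R)\}\bigr)*J_{F(R)},
\]
and by rules (a)--(d) each has base number at most $(w-1-s)+(s-2)+2=w-1$. Hence $\beta(E)\le w-1$.
\end{proof}

This completes the proof of Proposition~\ref{prop:comb}, and with it of Theorem~\ref{thm:main}.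

\begin{remark}
The partition is explicit: $V$ has $mw$ blocks of size $wt$ and $\ell=mw^2t$ blocks of size $P$. For $N=1$ we get $m=2$, $s=t=3$, $d=10$, $w=10^3$, $\ell=6\cdot10^6$ and $P=18\cdot10^6+1$, so the counterexample has $n=\ell(P+1)$, about $1.08\cdot10^{14}$, variables.
\end{remark}

\begin{thebibliography}{1}

\bibitem{IqbalIshaq}
Zahid Iqbal and Muhammad Ishaq,
\emph{Depth and Stanley depth of the edge ideals of the powers of paths and cycles},
arXiv:1710.05996 (2017).

\end{thebibliography}
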